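\title{The limit of the uniform exponents of approximation by algebraic numbers}

\begin{abstract}
For a transcendental real number $\zeta$, let $\widehat w_n^{\ast}(\zeta)$ be the uniform exponent of approximation to $\zeta$ by real algebraic numbers of degree at most $n$. We determine $\lim_{n\to\infty}\widehat w_n^{\ast}(\zeta)$ for every $\zeta$: the limit is $m$ if $\zeta$ is a $U_m$-number in Mahler's classification, and $\infty$ if $\zeta$ is not a $U$-number. For $U_m$-numbers the sequence is eventually equal to $m$. Hence the set of all limits is $\{1,2,3,\dots\}\cup\{\infty\}$, as conjectured. The upper bound is a resultant argument. The lower bound passes by duality to an integer vector close to a geometric progression and extracts from it a linear recurrence of small height.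
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{height} $H(P)$ of a polynomial $P\in\mathbb R[x]$ is the largest absolute value of its coefficients. The height $H(\alpha)$ of an algebraic number $\alpha$ is the height of its minimal polynomial over $\mathbb Z$, the irreducible integer polynomial with coprime coefficients that vanishes at $\alpha$ (it is unique up to sign).

Let $\zeta$ be a transcendental real number and $n\ge1$ an integer. Call a real number $w$ \emph{admissible} if for every sufficiently large $X$ there is a real algebraic number $\alpha$ with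
\begin{equation}\label{eq:def}
\deg\alpha\le n,\qquad H(\alpha)\le X,\qquad 0<|\zeta-\alpha|\le H(\alpha)^{-1}X^{-w}.
\end{equation}
If $w$ is admissible, so is every smaller number. The supremum of the admissible $w$ is the \emph{uniform exponent} $\widehat w_n^{\ast}(\zeta)$. It measures the quality of approximation that is available below \emph{every} large height bound $X$, as in Dirichlet's theorem, and not only along a sparse sequence of heights. The factor $H(\alpha)^{-1}$ makes the exponent comparable with values of polynomials: if $Q$ is the minimal polynomial of $\alpha$, then $|Q'|\le CH(Q)$ near $\zeta$, so \eqref{eq:def} implies $|Q(\zeta)|\le CX^{-w}$.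

More numbers $\alpha$ are allowed as $n$ grows, so the sequence $(\widehat w_n^{\ast}(\zeta))_{n\ge1}$ is non-decreasing. It starts at $\widehat w_1^{\ast}(\zeta)=1$ (Proposition~\ref{prop:one}). Its limit therefore exists in $[1,\infty]$, and we ask which values it takes. Put
\[
\mathcal W=\Big\{\lim_{n\to\infty}\widehat w_n^{\ast}(\zeta):\ \zeta\in\mathbb R\ \text{transcendental}\Big\}.
\]
It is known that $\mathcal W\supseteq\{1,\infty\}$. The following conjecture is posed in \cite{Sch}:
\[
\mathcal W=\{1,2,3,\dots\}\cup\{\infty\}.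
\]
We prove it by identifying the limit for every $\zeta$.

The answer is expressed by Mahler's exponents. For $j\ge1$, let $w_j(\zeta)$ be the supremum of all $w$ such that $0<|P(\zeta)|\le H(P)^{-w}$ has infinitely many solutions $P\in\mathbb Z[x]$ with $\deg P\le j$, and put $w_0(\zeta)=0$. Then $0=w_0\le w_1\le w_2\le\cdots\le\infty$. Let
\[
u(\zeta)=\inf\{m\ge1:\ w_m(\zeta)=\infty\}\in\{1,2,\dots\}\cup\{\infty\}.
\]
In Mahler's classification, $\zeta$ is a \emph{$U$-number} if $u(\zeta)<\infty$, and a \emph{$U_m$-number} if $u(\zeta)=m$.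

\begin{theorem}\label{thm:main}
For every transcendental real number $\zeta$,
\[
\lim_{n\to\infty}\widehat w_n^{\ast}(\zeta)=u(\zeta).
\]
If $u(\zeta)=m<\infty$, then $\widehat w_n^{\ast}(\zeta)=m$ for all $n\ge w_{m-1}(\zeta)+2m$. Hence $\mathcal W=\{1,2,\dots\}\cup\{\infty\}$, and each finite value is attained by continuum many $\zeta$, for example by those in Theorem~\ref{thm:examples}.
\end{theorem}

The theorem rests on a lower bound, an upper bound and a family of examples.

\begin{theorem}[Lower bound]\label{thm:lower}
Let $\zeta$ be a transcendental real number and $h\ge1$ an integer with $w_{h-1}(\zeta)<\infty$. Then $\widehat w_n^{\ast}(\zeta)\ge h$ for every integer $n\ge w_{h-1}(\zeta)+2h$.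
\end{theorem}

\begin{theorem}[Upper bound]\label{thm:upper}
Let $\zeta$ be a transcendental real number and $m\ge1$ an integer with $w_m(\zeta)=\infty$. Then $\widehat w_n^{\ast}(\zeta)\le m$ for all $n\ge1$.
\end{theorem}

\begin{theorem}[Examples]\label{thm:examples}
Let $m\ge1$ and $\epsilon_k\in\{1,2\}$ for $k\ge1$. The number $\zeta=2^{1/m}+\sum_{k\ge1}\epsilon_k10^{-k!}$ is transcendental, $w_m(\zeta)=\infty$, and, if $m\ge2$, $w_{m-1}(\zeta)\le(m-1)(2m^2+1)<\infty$. So $u(\zeta)=m$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:lower}--\ref{thm:examples}]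
If $u(\zeta)=m<\infty$, then $w_{m-1}(\zeta)<\infty=w_m(\zeta)$. Theorem~\ref{thm:lower} with $h=m$ and Theorem~\ref{thm:upper} give $\widehat w_n^{\ast}(\zeta)=m$ for $n\ge w_{m-1}(\zeta)+2m$. If $u(\zeta)=\infty$, then $w_{h-1}(\zeta)<\infty$ for every $h$, so by Theorem~\ref{thm:lower} the limit is at least $h$ for every $h$. This proves the first two assertions, and $\mathcal W$ is the set of values of $u$. Theorem~\ref{thm:examples} gives each finite value $m$; distinct sequences $(\epsilon_k)$ give distinct decimal expansions of $\zeta-2^{1/m}$, none ending in a string of nines, so the value $m$ is attained continuum many times. The value $\infty$ is attained by every transcendental number that is not a $U$-number. One is $e$, for which Popken proved $w_n(e)=n$; Remark~\ref{rem:generic} gives an independent proof that such numbers exist.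
\end{proof}

In particular, $\zeta=2^{1/m}+\sum_{k\ge1}10^{-k!}$ has $\widehat w_n^{\ast}(\zeta)=m$ for all $n\ge(m-1)(2m^2+1)+2m$.

\begin{remark}\label{rem:generic}
Almost every real number has $u(\zeta)=\infty$. Fix $j\ge1$ and $w>j(j+1)$. If $P\in\mathbb Z[x]$ has degree $d\in[1,j]$, height $H$ and complex roots $\alpha_1,\dots,\alpha_d$, then $|P(\zeta)|\le H^{-w}$ implies $\prod_i|\zeta-\alpha_i|\le H^{-w}$, so $\zeta$ is within $H^{-w/j}$ of a root. The set of such real $\zeta$ has measure at most $2jH^{-w/j}$. There are at most $2(j+1)(2H+1)^j$ polynomials of degree at most $j$ and height $H$, and $\sum_HH^{j-w/j}$ converges. By the Borel--Cantelli lemma, $w_j(\zeta)\le j(j+1)$ for almost every $\zeta$, and so for all $j$ at once.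
\end{remark}

Section~\ref{sec:heur} treats $n=1$ and explains where the value $m$ comes from. After the tools in Section~\ref{sec:tools}, the upper bound is proved in Section~\ref{sec:upper}. The lower bound is the main part and occupies Sections~\ref{sec:dual}--\ref{sec:lower}. The examples are verified in Section~\ref{sec:examples}.

\section{Degree one, and why the limit should be $m$}\label{sec:heur}

\begin{proposition}\label{prop:one}
For every transcendental real $\zeta$ we have $\widehat w_1^{\ast}(\zeta)=1$.
\end{proposition}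

\begin{proof}
Let $b=|\zeta|+1$. By Dirichlet's theorem, for $X\ge b$ there are coprime integers $p,q$ with $1\le q\le X/b$ and $|q\zeta-p|\le b/X$. Then $|p|\le q|\zeta|+1\le bq$, so $H=H(p/q)=\max(|p|,q)\le bq\le X$ and $|\zeta-p/q|\le b/(qX)\le b^2H^{-1}X^{-1}$. Hence every $w<1$ is admissible.

Suppose some $w>1$ is admissible. Let $L(X)$ be the minimum of $|q\zeta-p|$ over coprime $p,q$ with $q\ge1$ and $\max(|p|,q)\le X$. Since $q\le H(p/q)$, condition \eqref{eq:def} gives $L(X)\le X^{-w}$ for large $X$. As $L$ is positive and tends to $0$, there are arbitrarily large integers $X$ with $L(X)<L(X-1)$. Let $(p,q)$ and $(p',q')$ attain $L(X-1)$ and $L(X)$. Then $p/q\ne p'/q'$, so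
\[
1\le|pq'-p'q|=|q(q'\zeta-p')-q'(q\zeta-p)|\le2X(X-1)^{-w},
\]
which fails for large $X$.
\end{proof}

The integer $pq'-p'q$ is the resultant of $qx-p$ and $q'x-p'$. The rest of this section is a heuristic, not used later, that extends both halves of this proof to higher degree.

For large $n$ one first expects large exponents. There are $(X+1)^{n+1}$ polynomials of degree at most $n$ with integer coefficients in $[0,X]$, for an integer $X$, and their values at $\zeta$ lie in an interval of length $CX$. The difference $Q$ of two suitable ones has $H(Q)\le X$ and $|Q(\zeta)|\le CX^{-n}$. If $|Q'(\zeta)|$ is of order $H(Q)$, then $Q$ has a real root at distance about $H(Q)^{-1}X^{-n}$ from $\zeta$. So without an obstruction the exponents should tend to infinity. The difficulty is that $Q'(\zeta)$ may be small, and then the roots of $Q$ may be far away or not real.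

An obstruction arises when $\zeta$ is extremely close to an algebraic number $\alpha$ of degree $m$, say at distance $\rho$ so small that all powers of $H(\alpha)$ are negligible against $1/\rho$. Two thresholds appear.
\begin{itemize}
\item The number $\alpha$ itself satisfies \eqref{eq:def} as long as $X\lesssim\rho^{-1/w}$.
\item Let $\beta$ be an algebraic number of height at most $X$ whose minimal polynomial $Q$ does not vanish at $\alpha$. The resultant with the minimal polynomial of $\alpha$ gives $|Q(\alpha)|\gtrsim X^{-(m-1)}$, while $|Q(\zeta)-Q(\alpha)|\lesssim X\rho$. So for $X\lesssim\rho^{-1/m}$ we have $|Q(\zeta)|\gtrsim X^{-(m-1)}$, and $\beta$ cannot satisfy \eqref{eq:def} with $w>m-1$.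
\end{itemize}
If $w>m$, then in the window $\rho^{-1/w}<X<\rho^{-1/m}$ the number $\alpha$ no longer qualifies and no other number qualifies yet, so $w$ is not admissible. If $w<m$, then $\alpha$ covers the whole range in which it blocks the other numbers. The critical exponent is $m$, independently of $n$. Theorem~\ref{thm:upper} makes the first alternative precise. Theorem~\ref{thm:lower} says that this is the only obstruction.

\section{Heights, resultants and real roots}\label{sec:tools}

We write $\mathbb R[x]_{\le n}$ for the space of real polynomials of degree at most $n$. An integer polynomial is \emph{primitive} if its coefficients have greatest common divisor $1$.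

\begin{lemma}\label{lem:measure}
Let $\zeta$ be transcendental, $j\ge1$, $w_j(\zeta)<\infty$ and $\varepsilon>0$. There is $c=c(\zeta,j,\varepsilon)>0$ such that $|R(\zeta)|\ge cH(R)^{-w_j(\zeta)-\varepsilon}$ for all nonzero $R\in\mathbb Z[x]$ with $\deg R\le j$.
\end{lemma}

\begin{proof}
By the definition of $w_j$, only finitely many $R$ violate the inequality with $c=1$, and $R(\zeta)\ne0$ for these.
\end{proof}

\begin{lemma}[Gelfond]\label{lem:gelfond}
Let $G_d=2^d\sqrt{d+1}$. If $P=P_1P_2\ne0$ with $P_1,P_2\in\mathbb Z[x]$ and $\deg P\le d$, then $H(P_1)\le G_dH(P)$. In particular every root $\alpha$ of $P$ has $H(\alpha)\le G_dH(P)$.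
\end{lemma}

\begin{proof}
The Mahler measure of $R=a\prod_i(x-\alpha_i)$ is $M(R)=|a|\prod_i\max(1,|\alpha_i|)$. It is multiplicative, it is at least $1$ for nonzero integer polynomials, and $2^{-d}H(R)\le M(R)\le\sqrt{d+1}\,H(R)$ if $\deg R\le d$. (The first inequality holds since each coefficient is a sum of at most $2^d$ terms of modulus at most $M(R)$. For the second, by Jensen's formula $M(R)$ is the geometric mean of $|R|$ on the unit circle, which is at most the quadratic mean, the Euclidean norm of the coefficient vector.) Hence $H(P_1)\le2^dM(P_1)\le2^dM(P)\le G_dH(P)$. By Gauss's lemma the minimal polynomial of a root of $P$ divides $P$ in $\mathbb Z[x]$.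
\end{proof}

\begin{lemma}\label{lem:res}
Let $P,Q\in\mathbb Z[x]$ be coprime in $\mathbb Q[x]$, of degrees $d,e\ge1$. If $|\xi|\le B$, then
\[
1\le C\big(|P(\xi)|H(P)^{e-1}H(Q)^d+|Q(\xi)|H(P)^eH(Q)^{d-1}\big),\qquad C=C(d,e,B).
\]
\end{lemma}

\begin{proof}
The rows of the Sylvester matrix are the coefficient vectors of $x^iP$ $(0\le i<e)$ and $x^iQ$ $(0\le i<d)$ in the basis $x^{d+e-1},\dots,x,1$. Its determinant $\operatorname{Res}(P,Q)$ is an integer, nonzero because $P$ and $Q$ are coprime. Add to the last column the column of $x^l$ multiplied by $\xi^l$, for each $l\ge1$. The determinant is unchanged, and the last column now has entries $\xi^iP(\xi)$ and $\xi^iQ(\xi)$. Expand along it. The cofactor of $\xi^iP(\xi)$ has $e-1$ rows from $P$ and $d$ rows from $Q$; the cofactor of $\xi^iQ(\xi)$ has $e$ rows from $P$ and $d-1$ rows from $Q$.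
\end{proof}

For $\zeta\in\mathbb R$ and $n\ge1$, fix $D=D(n,\zeta)\ge1$ such that
\begin{equation}\label{eq:D}
|Q'(x)|\le DH(Q),\qquad|Q''(x)|\le DH(Q)\qquad(Q\in\mathbb R[x]_{\le n},\ |x-\zeta|\le1).
\end{equation}
The next lemma converts a small value into a nearby real root. The price is a lower bound for the derivative.

\begin{lemma}\label{lem:root}
Let $Q\in\mathbb R[x]_{\le n}$ and $\delta=|Q'(\zeta)|>0$. If $|Q(\zeta)|\le\delta^2/(4DH(Q))$, then $Q$ has a real root $\alpha$ with $|\zeta-\alpha|\le2|Q(\zeta)|/\delta$.
\end{lemma}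

\begin{proof}
Put $r=\delta/(2DH(Q))$; then $r\le1/2$ by \eqref{eq:D}. For $|x-\zeta|\le r$ we have $|Q'(x)-Q'(\zeta)|\le DH(Q)r=\delta/2$, so $Q'$ has constant sign and $|Q'|\ge\delta/2$ there. The hypothesis says that $t=2|Q(\zeta)|/\delta\le r$. Moving a distance $t$ from $\zeta$ changes $Q$ by at least $t\delta/2=|Q(\zeta)|$, upward in one direction and downward in the other. So $Q$ vanishes in $[\zeta-t,\zeta+t]$.
\end{proof}

\section{The upper bound}\label{sec:upper}

The resultant of two polynomials is useful only if they are coprime. A polynomial that is very small at $\zeta$ may be reducible, so we first pass to an irreducible factor.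

\begin{lemma}\label{lem:irred}
Let $\zeta$ be transcendental with $w_m(\zeta)=\infty$, and let $N\ge1$. There are primitive irreducible $P\in\mathbb Z[x]$ with $1\le\deg P\le m$, $0<|P(\zeta)|\le H(P)^{-N}$ and $|P(\zeta)|$ arbitrarily small.
\end{lemma}

\begin{proof}
There are $R\in\mathbb Z[x]$ of degree at most $m$ and arbitrarily large height with $0<|R(\zeta)|\le H(R)^{-2mN}$. Such $R$ is nonconstant once $H(R)\ge2$. Write $R=aP_1\cdots P_k$ with $a$ a nonzero integer, $P_i$ primitive, irreducible and nonconstant, and $k\le m$. Since $|a|\ge1$, some factor $P=P_i$ satisfies $|P(\zeta)|\le H(R)^{-2mN/k}\le H(R)^{-2N}$. By Lemma~\ref{lem:gelfond}, $H(P)\le G_mH(R)\le H(R)^2$ if $H(R)\ge G_m$. Hence $|P(\zeta)|\le H(P)^{-N}$, and $|P(\zeta)|\le H(R)^{-2N}\to0$ as $H(R)\to\infty$.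
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Suppose that some $w>m$ is admissible for the degree $n$. Fix $N$ with $wn/N<(w-m)/2$, and take $P$ as in Lemma~\ref{lem:irred}, with $H=H(P)$ and $\rho=|P(\zeta)|$. We test admissibility at the left end of the window of Section~\ref{sec:heur}, at
\[
X=(2D/\rho)^{1/w},
\]
which tends to infinity as $\rho\to0$. For small $\rho$ there is a real algebraic $\beta$ of degree at most $n$, with minimal polynomial $Q$, such that $H(Q)\le X$ and $|\zeta-\beta|\le H(Q)^{-1}X^{-w}\le1$. By \eqref{eq:D} and the mean value theorem,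
\[
|Q(\zeta)|\le DH(Q)|\zeta-\beta|\le DX^{-w}=\rho/2 .
\]
So $Q\ne\pm P$; this is the purpose of the factor $2$ in the choice of $X$. Two primitive irreducible polynomials that differ by more than a sign are coprime. Lemma~\ref{lem:res} at $\xi=\zeta$, with $\deg P\le m$, $\deg Q\le n$, $H\ge1$, $X\ge1$ and $\rho=2DX^{-w}$, gives
\[
1\le C\big(\rho H^{n-1}X^m+DX^{-w}H^nX^{m-1}\big)\le C'H^nX^{m-w},
\]
where $C,C'$ depend only on $m,n,\zeta$. It remains to see that $H^n$ is negligible, and here $w_m(\zeta)=\infty$ enters through the free choice of $N$. From $H^N\le\rho^{-1}\le X^w$ we get $H^n\le X^{wn/N}\le X^{(w-m)/2}$. Thus $1\le C'X^{-(w-m)/2}$, which fails for large $X$.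
\end{proof}

\section{From a gap in the approximations to a dual vector}\label{sec:dual}

The proof of Theorem~\ref{thm:lower} is by contradiction and has three stages. If no algebraic number satisfies \eqref{eq:def} at some height bound, then the integer polynomials that are small at $\zeta$ lie in a hyperplane, and duality produces an integer vector $y$ close to a multiple of $(1,\zeta,\dots,\zeta^n)$ (this section). The coordinates of $y$ satisfy a linear recurrence of order at most $h$, whose characteristic polynomial $P$ has small height and is very small at $\zeta$ (Section~\ref{sec:rec}). Degree below $h$ contradicts $w_{h-1}(\zeta)<\infty$, and in degree $h$ a root of $P$ is the missing approximation (Section~\ref{sec:lower}).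

We recall the duality theorem. Let $K\subset\mathbb R^d$ be compact, convex, symmetric about $0$, with nonempty interior. Its \emph{successive minima} $\lambda_1(K)\le\dots\le\lambda_d(K)$ are defined by letting $\lambda_i(K)$ be the least $\lambda>0$ such that $\lambda K$ contains $i$ linearly independent points of $\mathbb Z^d$; the least value exists because $K$ is compact and bounded sets contain finitely many integer points. The \emph{polar body} is $K^{\ast}=\{y\in\mathbb R^d:\ |\langle a,y\rangle|\le1\text{ for all }a\in K\}$. Mahler's theorem \cite[Ch.~VIII, Thm.~VI]{Cas} gives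
\begin{equation}\label{eq:mahler}
\lambda_1(K^{\ast})\,\lambda_d(K)\le d!\,.
\end{equation}

\begin{proposition}\label{prop:dual}
Let $\zeta$ be transcendental, $n\ge1$ and $0<w<w'$. There are constants $\gamma,A\ge1$ depending only on $n,\zeta$, and $X_0$ depending only on $n,\zeta,w,w'$, with the following property. Let $X\ge X_0$ and $T=\gamma X$, and suppose that no real algebraic $\alpha$ satisfies
\begin{equation}\label{eq:T}
\deg\alpha\le n,\qquad H(\alpha)\le T,\qquad0<|\zeta-\alpha|\le H(\alpha)^{-1}T^{-w}.
\end{equation}
Then there is a nonzero $y=(y_0,\dots,y_n)\in\mathbb Z^{n+1}$ with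
\begin{equation}\label{eq:y}
|y_0|\le AX^{w'},\qquad|y_j-\zeta^jy_0|\le AX^{-1}\quad(1\le j\le n).
\end{equation}
\end{proposition}

\begin{proof}
Identify $\sum a_jx^j$ with $(a_0,\dots,a_n)\in\mathbb R^{n+1}$ and consider the convex body
\[
K=\{Q\in\mathbb R[x]_{\le n}:\ H(Q)\le X,\ |Q(\zeta)|\le X^{-w'}\}.
\]

\emph{The integer points of $K$ do not span $\mathbb R[x]_{\le n}$.} Suppose that $Q_0,\dots,Q_n\in K\cap\mathbb Z[x]$ are linearly independent. Each of them may have a small derivative at $\zeta$. But every real polynomial lies close to an integer combination of the $Q_i$, so we choose a real polynomial that vanishes at $\zeta$ with a large derivative and round it. Let $\tau=(n+1)D/2+1$ and $F=\tau X(x-\zeta)$. Write $F=\sum s_iQ_i$ with real $s_i$, choose integers $a_i$ with $|a_i-s_i|\le1/2$, and put $Q=\sum a_iQ_i\in\mathbb Z[x]$. Then $Q-F=\sum t_iQ_i$ with $|t_i|\le1/2$. Since $F(\zeta)=0$, $F'(\zeta)=\tau X$ and $|Q_i'(\zeta)|\le DX$ by \eqref{eq:D},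
\[
|Q(\zeta)|\le\tfrac{n+1}2X^{-w'},\qquad Q'(\zeta)\ge\tau X-\tfrac{n+1}2DX=X,\qquad H(Q)\le\gamma_0X,
\]
where $\gamma_0=\tau\max(1,|\zeta|)+(n+1)/2$. Put $\gamma=G_n\gamma_0$. We have $Q'(\zeta)^2/(4DH(Q))\ge X/(4D\gamma_0)$, which exceeds $|Q(\zeta)|$ for large $X$. By Lemma~\ref{lem:root}, $Q$ has a real root $\beta$ with $|\zeta-\beta|\le(n+1)X^{-w'-1}$. It has degree at most $n$, it differs from the transcendental number $\zeta$, and $H(\beta)\le G_nH(Q)\le T$ by Lemma~\ref{lem:gelfond}. Finally
\[
H(\beta)\,|\zeta-\beta|\,T^w\le(n+1)\gamma^{1+w}X^{w-w'}<1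
\]
for large $X$, because $w'>w$. So $\beta$ satisfies \eqref{eq:T}, contrary to the hypothesis.

\emph{The dual vector.} We have shown that $\lambda_{n+1}(K)>1$. By \eqref{eq:mahler}, $\lambda_1(K^{\ast})<(n+1)!$, so there is a nonzero $y\in\mathbb Z^{n+1}$ with $|\sum_ja_jy_j|\le(n+1)!$ for all $\sum a_jx^j\in K$. For $X\ge1$ the constant $X^{-w'}$ lies in $K$, which gives $|y_0|\le(n+1)!\,X^{w'}$. The polynomial $X\max(1,|\zeta|^j)^{-1}(x^j-\zeta^j)$ has height at most $X$ and vanishes at $\zeta$, so it lies in $K$, which gives $|y_j-\zeta^jy_0|\le(n+1)!\max(1,|\zeta|^j)X^{-1}$. Take $A=(n+1)!\max(1,|\zeta|^n)$.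
\end{proof}

\section{Integer vectors close to a geometric progression}\label{sec:rec}

Let $y\ne0$ be an integer vector satisfying \eqref{eq:y}, with $X>A$. Then $y_0\ne0$, since otherwise all $|y_j|<1$ and $y=0$. So $|y_0|\ge1$, and
\begin{equation}\label{eq:y2}
|y_j|\le C|y_0|\quad(0\le j\le n),\qquad|y_{i+j}-\zeta^jy_i|\le CX^{-1}\quad(i,j\ge0,\ i+j\le n),
\end{equation}
with $C=C(n,\zeta,A)$. The first bound follows from $|y_j|\le|\zeta|^j|y_0|+1$, the second from $y_{i+j}-\zeta^jy_i=(y_{i+j}-\zeta^{i+j}y_0)-\zeta^j(y_i-\zeta^iy_0)$.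

The Hankel matrices $(y_{i+j})$ of an exact geometric progression have rank one. By \eqref{eq:y2}, a minor of order $r$ built from $y$ has size at most $C|y_0|X^{-(r-1)}$. It is an integer, so it vanishes when $|y_0|\le AX^{w'}$ with $w'<r-1$, and vanishing minors mean a linear recurrence. The difficulty is to bound the height of the recurrence. Two small cases show the mechanism.

\begin{example}[Order one]\label{ex:one}
Suppose $qy_{i+1}=py_i$ for $0\le i\le n-1$, with coprime integers $p,q$. Then $q\ne0$, since $y_0\ne0$. From $q^ny_n=p^ny_0$ we see that $q^n$ divides $y_0$, so $|q|^n\le|y_0|$. The more terms the recurrence governs, the higher the power of $q$ that is bounded. Moreover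
\[
|q\zeta-p|=|q|\,|y_0\zeta-y_1|\,|y_0|^{-1}\le A|q|^{1-n}X^{-1}.
\]
Suppose $\zeta$ is transcendental, $W=w_1(\zeta)<\infty$, $n\ge W+2$ and $\varepsilon\le 1$. Here $H(qx-p)\le(|\zeta|+1)|q|$, so Lemma~\ref{lem:measure} gives $|q\zeta-p|\ge c|q|^{-W-\varepsilon}$, and $X\le C|q|^{1-n+W+\varepsilon}\le C$. So for large $X$ this case does not occur.
\end{example}

\begin{example}[Order two]\label{ex:two}
Suppose $p_0y_i+p_1y_{i+1}+p_2y_{i+2}=0$ for $0\le i\le n-2$, and let $\Delta_i=y_iy_{i+2}-y_{i+1}^2$. For $i\le n-3$,
\[
p_2\Delta_{i+1}=y_{i+1}(-p_0y_{i+1}-p_1y_{i+2})-y_{i+2}(-p_0y_i-p_1y_{i+1})=p_0\Delta_i .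
\]
So the minors $\Delta_0,\dots,\Delta_{n-2}$ satisfy a recurrence of order one. If $\gcd(p_0,p_2)=1$, then $p_2^{\,n-2}$ divides $\Delta_0$, and if $\Delta_0\neq0$, then $|p_2|^{n-2}\le|\Delta_0|\le C|y_0|X^{-1}$. This is the kind of bound we want, but consecutive minors do not see $p_1$, and $p_0,p_2$ need not be coprime. The remedy is to use all minors. For $n=4$ consider
\[
Y=\begin{pmatrix}y_0&y_1&y_2&y_3\\ y_1&y_2&y_3&y_4\end{pmatrix},\qquad
B=\begin{pmatrix}p_0&p_1&p_2&0\\ 0&p_0&p_1&p_2\end{pmatrix}.
\]
The recurrence says that the rows of $Y$ are orthogonal to the rows of $B$. If $Y$ has rank $2$, Lemma~\ref{lem:compl} below gives one number $\kappa\ne0$ such that each minor of $Y$ is $\pm\kappa$ times the minor of $B$ on the complementary columns, for instance $\Delta_0=\pm\kappa p_2^2$, $\Delta_2=\pm\kappa p_0^2$ and $y_0y_4-y_1y_3=\pm\kappa(p_1^2-p_0p_2)$. If $\gcd(p_0,p_1,p_2)=1$, then $p_0^2$, $p_2^2$, $p_1^2-p_0p_2$ have no common prime factor, so $\kappa$ is an integer. One of the minors $p_0^2$, $p_2^2$, $p_1^2-p_0p_2$, $p_0p_2$ has modulus at least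 $\frac12\max_j|p_j|^2$, and so $\max_j|p_j|^2\le C|y_0|X^{-1}$.
\end{example}

For a matrix $Z$ and a set $J$ of column indices, $Z_J$ is the submatrix formed by the columns in $J$.

\begin{lemma}\label{lem:compl}
Let $B$ and $Y$ be rational matrices of sizes $N\times s$ and $k\times s$ and ranks $N$ and $k$, where $N+k=s$, and suppose every row of $Y$ is orthogonal to every row of $B$. Then there is a nonzero rational $\kappa$ such that $\det Y_J=\pm\kappa\det B_{J^c}$ for every $k$-element set $J$ of columns.
\end{lemma}

\begin{proof}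
Permuting the columns of both matrices in the same way changes only signs, so we may assume $B=G\,(I_N\,|\,E)$ with $G$ invertible and $E$ of size $N\times k$. The $k$ rows of $(-E^{T}\,|\,I_k)$ are independent and orthogonal to the rows of $(I_N\,|\,E)$, so they form a basis of the orthogonal complement of the row space of $B$. The rows of $Y$ form another basis, so $Y=G'(-E^{T}\,|\,I_k)$ with $G'$ invertible. Given $J$, let $J_1=J\cap\{1,\dots,N\}$ and $J_2=\{j\in\{1,\dots,k\}:\ N+j\notin J\}$; then $|J_1|=|J_2|$. The columns of $(I_N\,|\,E)_{J^c}$ are the unit vectors with index outside $J_1$ and the columns of $E$ with index in $J_2$. The columns of $(-E^{T}\,|\,I_k)_J$ are the columns of $-E^{T}$ with index in $J_1$ and the unit vectors with index outside $J_2$. Expanding along the unit vectors, both determinants equal, up to sign, the minor of $E$ with rows $J_1$ and columns $J_2$. Take $\kappa=\det G'/\det G$.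
\end{proof}

\begin{proposition}\label{prop:rec}
Let $\zeta\in\mathbb R$, $A\ge1$, let $h\ge1$ and $n\ge2h$ be integers, and let $w'<h$. There are constants $C,X_0$ depending only on $\zeta,A,n,h,w'$ with the following property. If $X\ge X_0$ and $0\ne y\in\mathbb Z^{n+1}$ satisfies \eqref{eq:y}, then there are an integer $k$ with $1\le k\le h$ and a primitive $P\in\mathbb Z[x]$ with $\deg P\le k$ such that, with $N=n-2k+2$,
\begin{align}
H(P)^N&\le C|y_0|X^{-(k-1)},\label{eq:height}\\
|P(\zeta)|&\le CH(P)^{1-N}X^{-k}.\label{eq:value}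
\end{align}
\end{proposition}

\begin{proof}
In this proof $c,C>0$ depend only on $\zeta,A,n,h,w'$ and may change from line to line.

\emph{The recurrence.} For $0\le k\le h$ let $M_k=(y_{i+j})_{0\le i\le n-k,\ 0\le j\le k}$, a matrix with $k+1$ columns. In a minor of order $h+1$ of $M_h$, subtract $\zeta^j$ times column $0$ from column $j$ for $1\le j\le h$. By \eqref{eq:y2}, column $0$ has entries at most $C|y_0|$ and the other $h$ columns now have entries at most $CX^{-1}$. The minor is thus at most $C|y_0|X^{-h}\le CX^{w'-h}$, which is less than $1$ for large $X$; this is where $w'<h$ is used. Being an integer, it vanishes, and $\operatorname{rank}M_h\le h$.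

Let $k\le h$ be minimal with $\operatorname{rank}M_k\le k$. The matrix $M_0$ is the nonzero column $y$, so $k\ge1$. By minimality $M_{k-1}$, which has $k$ columns, has rank $k$. Scale a nonzero rational vector in the kernel of $M_k$ to a primitive integer vector $(p_0,\dots,p_k)$, and let $P=\sum p_jx^j$. Then
\begin{equation}\label{eq:rec}
\sum_{j=0}^kp_jy_{i+j}=0\qquad(0\le i\le n-k).
\end{equation}
The minimal choice of $k$ supplies a nonzero minor of order $k$ to be compared with the height of $P$.

\emph{Two orthogonal matrices.} Put $s=n-k+2=N+k$, and note $N\ge2$. Let $Y=(y_{i+j})_{0\le i\le k-1,\ 0\le j\le s-1}$, the transpose of $M_{k-1}$, of rank $k$. Let $B$ be the $N\times s$ matrix whose rows are the coefficient vectors of $x^lP$ for $0\le l\le N-1$; these have degree at most $N-1+k=s-1$ and are linearly independent. The inner product of row $i$ of $Y$ and row $l$ of $B$ is $\sum_jp_jy_{i+l+j}$, which vanishes by \eqref{eq:rec} because $i+l\le(k-1)+(N-1)=n-k$. Lemma~\ref{lem:compl} gives $\kappa\ne0$ with $\det Y_J=\pm\kappa\det B_{J^c}$ for all $J$.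

\emph{The number $\kappa$ is an integer.} Let $p$ be a prime. Since $P$ is primitive, it is nonzero in $\mathbb F_p[x]$, which is an integral domain. So the $x^lP$ remain linearly independent modulo $p$, and some maximal minor of $B$ is not divisible by $p$. Hence the maximal minors of $B$ have greatest common divisor $1$, and $1$ is an integer combination of them. Multiplying by $\kappa$ expresses $\kappa$ as an integer combination of minors of $Y$. So $|\kappa|\ge1$, and the largest maximal minor of $B$ is at most the largest maximal minor of $Y$ in modulus. For $k=1$ this is the divisibility in Example~\ref{ex:one}.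

\emph{Comparing sizes.} The largest modulus of a maximal minor of $B$ is a continuous function of $(p_0,\dots,p_k)\in\mathbb R^{k+1}$, homogeneous of degree $N$, and positive away from $0$, since the $x^lP$ are independent for every real $P\ne0$. It has a positive minimum on the compact set $\max_j|p_j|=1$, so it is at least $cH(P)^N$. In a maximal minor of $Y$, subtract $\zeta^i$ times row $0$ from row $i$ for $1\le i\le k-1$; by \eqref{eq:y2} the minor is at most $C|y_0|X^{-(k-1)}$. This proves \eqref{eq:height}.

\emph{The value at $\zeta$.} By \eqref{eq:rec} with $i=0$ we have $y_0P(\zeta)=\sum_jp_j(y_0\zeta^j-y_j)$, so \eqref{eq:y} gives $|P(\zeta)|\le CH(P)X^{-1}|y_0|^{-1}$. By \eqref{eq:height}, $|y_0|^{-1}\le CH(P)^{-N}X^{-(k-1)}$, and \eqref{eq:value} follows.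
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
For $h=1$ the claim is $\widehat w_n^{\ast}(\zeta)\ge\widehat w_1^{\ast}(\zeta)=1$. Let $h\ge2$, $W=w_{h-1}(\zeta)$, $n\ge W+2h$, and suppose $\widehat w_n^{\ast}(\zeta)<h$. Fix $w,w',\varepsilon$ with
\[
\widehat w_n^{\ast}(\zeta)<w<w'<h,\qquad0<\varepsilon<\min(1,h-w).
\]
Then $w>1$. The constants $c,C>0$ depend only on $\zeta,n,h,w,w',\varepsilon$. Since $w$ is not admissible, there are arbitrarily large $T$ for which \eqref{eq:T} has no solution. Take such a $T$ and put $X=T/\gamma$. For large $X$, Propositions~\ref{prop:dual} and~\ref{prop:rec} give $y$, $k$ and $P$. Write $H=H(P)\ge1$. Since $k\le h$,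
\begin{equation}\label{eq:N}
N=n-2k+2\ge n-2h+2\ge W+2\ge2 .
\end{equation}

\emph{Case $\deg P\le h-1$.} Lemma~\ref{lem:measure} with $j=h-1$ gives $|P(\zeta)|\ge cH^{-W-\varepsilon}$. Together with \eqref{eq:value} this yields $X^k\le CH^{1-N+W+\varepsilon}\le C$, because $1-N+W+\varepsilon\le-1+\varepsilon<0$ by \eqref{eq:N}. As $k\ge1$, this is impossible for large $X$.

\emph{Case $\deg P=h$.} Now $k=h$. Nothing is assumed about $w_h(\zeta)$, so $P(\zeta)$ may be arbitrarily small and \eqref{eq:value} is no contradiction. Instead we show that a root of $P$ solves \eqref{eq:T}. By \eqref{eq:height} and $|y_0|\le AX^{w'}$,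
\begin{equation}\label{eq:HX}
H^N\le CX^{w'-h+1}\le CX .
\end{equation}
To apply Lemma~\ref{lem:root} we need a lower bound for $\delta=|P'(\zeta)|$. The derivative $P'$ is a nonzero integer polynomial of degree $h-1$ and height at most $hH$, so the hypothesis on $w_{h-1}$ applies to it: Lemma~\ref{lem:measure} gives $\delta\ge cH^{-W-\varepsilon}$. By \eqref{eq:N}, $W\le N-2$, hence $2+2W+2\varepsilon-N\le N-2+2\varepsilon\le N$. With \eqref{eq:value} and \eqref{eq:HX},
\[
\frac{4DH\,|P(\zeta)|}{\delta^2}\le CH^{2+2W+2\varepsilon-N}X^{-h}\le CH^NX^{-h}\le CX^{1-h},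
\]
which is less than $1$ for large $X$ because $h\ge2$. By Lemma~\ref{lem:root}, $P$ has a real root $\alpha$ with
\[
|\zeta-\alpha|\le2|P(\zeta)|/\delta\le CH^{1-N+W+\varepsilon}X^{-h}.
\]
We verify \eqref{eq:T}. We have $\deg\alpha\le h\le n$, and $\alpha\ne\zeta$ since $\zeta$ is transcendental. By Lemma~\ref{lem:gelfond} and \eqref{eq:HX}, $H(\alpha)\le G_hH\le CX^{1/N}\le CX^{1/2}$, which is at most $T=\gamma X$ for large $X$. Finally, by \eqref{eq:N} and \eqref{eq:HX},
\[
H(\alpha)\,|\zeta-\alpha|\,T^w\le CH^{2+W+\varepsilon-N}X^{w-h}\le CH^{\varepsilon}X^{w-h}\le CX^{\varepsilon/N-(h-w)},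
\]
which is less than $1$ for large $X$ because $\varepsilon/N<\varepsilon<h-w$. So $\alpha$ satisfies \eqref{eq:T}, contrary to the choice of $T$.
\end{proof}

\begin{remark}
For $h\ge2$ the hypothesis $w_{h-1}(\zeta)<\infty$ cannot be dropped: without it, Theorem~\ref{thm:upper} gives $\widehat w_n^{\ast}(\zeta)\le h-1$ for all $n$. The condition $n\ge W+2h$ enters through \eqref{eq:N}. In the last estimate the length of the recurrence gains a factor $H^{1-N}$ with $N=n-2h+2$, while the derivative costs $H^{W+\varepsilon}$ and the normalization in \eqref{eq:def} costs $H$; the condition says that the gain covers the cost up to $H^{\varepsilon}$. In the picture of Section~\ref{sec:heur} with $m=h$, the case $\deg P=h$ is the range in which an exceptionally close number $\alpha$ blocks all others but is itself a solution.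
\end{remark}

\section{Explicit $U_m$-numbers}\label{sec:examples}

To obtain $w_m(\zeta)=\infty$ we add to an algebraic number of degree $m$ a number with extremely good rational approximations. The point to prove is that polynomials of lower degree are not too small at $\zeta$. Such a polynomial is coprime to the minimal polynomial of each approximant, so it is bounded below at the approximant, and we choose the approximant according to the height.

\begin{proof}[Proof of Theorem~\ref{thm:examples}]
Let $\theta=2^{1/m}$, $L=\sum_{k\ge1}\epsilon_k10^{-k!}$, $q_i=10^{i!}$, $p_i=q_i\sum_{k\le i}\epsilon_k10^{-k!}\in\mathbb Z$, and $\alpha_i=\theta+p_i/q_i$. Then $0<p_i/q_i<L<1$, so $\zeta$ and all $\alpha_i$ lie in $(1,3)$. Since $q_{i+1}=q_i^{\,i+1}$ and $\sum_{k>i}\epsilon_k10^{-k!}\le2q_{i+1}^{-1}(1+10^{-1}+10^{-2}+\cdots)$,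
\begin{equation}\label{eq:tail}
0<\zeta-\alpha_i=L-p_i/q_i\le3q_{i+1}^{-1}=3q_i^{-(i+1)}.
\end{equation}

\emph{Transcendence.} This is Liouville's argument. Suppose $L$ is algebraic with minimal polynomial $R$ of degree $d$. Then $R$ is coprime to $q_ix-p_i$, because $L\ne p_i/q_i$. Lemma~\ref{lem:res} at $\xi=L$ and \eqref{eq:tail} give $1\le C(d)H(R)\,q_i^{\,d-1}\cdot3q_i^{-i}$, which fails for large $i$. So $L$ is transcendental, and so is $\zeta=\theta+L$.

From now on $c,c',C>0$ depend only on $m$. Let
\[
F_i=(q_ix-p_i)^m-2q_i^m=q_i^m\big((x-p_i/q_i)^m-2\big)\in\mathbb Z[x].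
\]
It has the root $\alpha_i$, and it is irreducible over $\mathbb Q$ of degree $m$, since $x^m-2$ is irreducible by Eisenstein's criterion at $2$. Its leading coefficient is $q_i^m$ and $0<p_i<q_i$, so $q_i^m\le H(F_i)\le(2^m+2)q_i^m$.

\emph{The exponent $w_m$.} By the mean value theorem and \eqref{eq:tail}, $0<|F_i(\zeta)|\le CH(F_i)|\zeta-\alpha_i|\le Cq_i^{\,m-i-1}$. For each fixed $w>0$ this is at most $(2^m+2)^{-w}q_i^{-mw}\le H(F_i)^{-w}$ for all large $i$, and $H(F_i)\to\infty$. So $w_m(\zeta)=\infty$.

\emph{The exponent $w_{m-1}$ for $m\ge2$.} Let $0\ne R\in\mathbb Z[x]$ have degree $e\le m-1$ and height $H$. If $e\ge1$, then $R$ is coprime to $F_i$, which is irreducible of larger degree, and Lemma~\ref{lem:res} at $\xi=\alpha_i$, where $F_i$ vanishes, gives $1\le C|R(\alpha_i)|H(F_i)^eH^{m-1}$. Hence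
\[
|R(\alpha_i)|\ge c\,q_i^{-m(m-1)}H^{-(m-1)},
\]
and with $c\le1$ this also holds for constant $R$. By \eqref{eq:tail}, $|R(\zeta)-R(\alpha_i)|\le CHq_{i+1}^{-1}$. This is at most half of the lower bound when $H^m\le c'q_{i+1}q_i^{-m(m-1)}$, where $c'=c/(2C)$. Therefore
\begin{equation}\label{eq:imp}
H^m\le c'q_{i+1}q_i^{-m(m-1)}\quad\Longrightarrow\quad|R(\zeta)|\ge\tfrac c2\,q_i^{-m(m-1)}H^{-(m-1)}.
\end{equation}
Since $q_{i+1}=q_i^{\,i+1}$, there is $i_0$ such that $q_i^{m(m-1)}\le c'q_{i+1}^{1/2}$ for $i\ge i_0$. For such $i$ the hypothesis of \eqref{eq:imp} holds whenever $H^m\le q_{i+1}^{1/2}$. The conclusion is strongest for small $i$, so let $H>q_{i_0}^{1/(2m)}$ and let $i$ be minimal with $H\le q_{i+1}^{1/(2m)}$. Then $i\ge i_0$ and $q_i<H^{2m}$, and \eqref{eq:imp} gives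
\[
|R(\zeta)|\ge\tfrac c2\,H^{-2m^2(m-1)-(m-1)}.
\]
Thus $w_{m-1}(\zeta)\le(m-1)(2m^2+1)$. Since $w_j(\zeta)\le w_{m-1}(\zeta)<\infty$ for $j<m$, we have $u(\zeta)=m$; for $m=1$ this follows from $w_1(\zeta)=\infty$ alone.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cas}
Cassels, \emph{An Introduction to the Geometry of Numbers}.

\bibitem{Sch}
Johannes Schleischitz, \emph{An equivalence principle between polynomial and simultaneous Diophantine approximation}, arXiv:1704.00055 (2017).

\end{thebibliography}
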